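# Periodic complexes that do not come from bounded ones

Throughout, $\mathbb k$ is a field, algebras are finite dimensional over $\mathbb k$, and modules are right modules.

## 1. A five-dimensional algebra and a complex without a beginning

Let $\Gamma$ be the algebra with basis $e_P,e_Q,x,y,z$, where $e_P,e_Q$ are orthogonal idempotents with sum $1$, $x=e_Qxe_P$, $y=e_Pye_Q$, and
$$yx=z,\qquad xy=0 .$$
It is the path algebra of a two-vertex quiver with two opposite arrows, modulo one of the two composites. Automatically $z^2=yxyx=0$, $xz=xyx=0$ and $zy=yxy=0$. The indecomposable projectives are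
$$P=e_P\Gamma=\langle e_P,z,y\rangle,\qquad Q=e_Q\Gamma=\langle e_Q,x\rangle .$$
Maps between them are left multiplications: $\operatorname{End}(P)=\langle 1,z\rangle$, $\operatorname{End}(Q)=\langle1\rangle$, $\operatorname{Hom}(P,Q)=\langle x\rangle$, $\operatorname{Hom}(Q,P)=\langle y\rangle$.

The map $x:P\to Q$ has image $\langle x\rangle$ and kernel $\langle z,y\rangle$. The map $y:Q\to P$ sends $e_Q\mapsto y$, $x\mapsto z$, so it is injective with image $\langle y,z\rangle$. Writing $S_P,S_Q$ for the simple tops, we obtain the minimal projective resolutions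
$$0\to Q\xrightarrow{y}P\xrightarrow{x}Q\to S_Q\to0,\qquad 0\to Q\xrightarrow{y}P\to S_P\to0 ,$$
so $\Gamma$ has global dimension $2$. Since $z^2=0$, there is a complex infinite in both directions,
$$W_\Gamma:\qquad\cdots\to P\xrightarrow{z}P\xrightarrow{z}P\xrightarrow{z}P\to\cdots .$$
It repeats with period $1$, hence with every period $n$. The map $z:P\to P$ has kernel $\langle z,y\rangle$ and image $\langle z\rangle$, so every cohomology module of $W_\Gamma$ is $\langle z,y\rangle/\langle z\rangle\cong S_Q$.

The easiest way to make an $n$-periodic complex is to take a bounded complex $E$ and add up all its translates by multiples of $n$. *Does $W_\Gamma$ arise in this way, up to quasi-isomorphism?*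

Let us compute which maps $S_Q\to W_\Gamma$ exist in the derived category. They are represented by chain maps from the resolution of $S_Q$, placed in degrees $-2,-1,0$:
$$\begin{array}{ccccc}Q&\xrightarrow{\;y\;}&P&\xrightarrow{\;x\;}&Q\\ {\scriptstyle ey}\downarrow&&{\scriptstyle c'+dz}\downarrow&&\downarrow{\scriptstyle cy}\\ P&\xrightarrow{\;z\;}&P&\xrightarrow{\;z\;}&P\end{array}\qquad(c,c',d,e\in\mathbb k).$$
The left square says $(c'+dz)y=e\,zy=0$, that is, $c'y=0$, so $c'=0$. The right square says $z(c'+dz)=c\,yx$, that is, $c'z=cz$, so $c=c'=0$. Hence *every morphism $S_Q\to W_\Gamma$ induces $0$ on $H^0$*. By periodicity the same holds for $\Sigma^{-p}S_Q\to W_\Gamma$ and $H^p$.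

Now suppose that $W_\Gamma$ is isomorphic to the sum of the translates of a bounded complex $E$. Then $E\ne0$, and $E$ is a direct summand. Let $p$ be the lowest degree with $H^p(E)\neq0$. As a nonzero summand of $H^p(W_\Gamma)=S_Q$, it equals $S_Q$. Truncation gives a morphism $\Sigma^{-p}S_Q=\tau_{\le p}E\to E\to W_\Gamma$ which is nonzero on $H^p$. This is a contradiction. A bounded complex has a lowest cohomology module with nothing to its left, and $W_\Gamma$ has no such place. So for $\Gamma$, and for every period $n$, there are periodic complexes that do not come from bounded ones.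

Compare $\Lambda=\mathbb k$. In an $n$-periodic complex of vector spaces choose decompositions $X^i=B^i\oplus H^i\oplus C^i$, for $i$ mod $n$, with $B^i$ the boundaries, $B^i\oplus H^i$ the cycles, and $d:C^i\cong B^{i+1}$. The inclusion of $(H^i)$ with zero differential is a quasi-isomorphism, and $(H^i)$ is the sum of the translates of the bounded complex $\bigoplus_{i=0}^{n-1}\Sigma^{-i}H^i$. So over $\mathbb k$ everything comes from bounded complexes.

Which algebras behave like $\mathbb k$, and which like $\Gamma$?

## 2. Orbit categories, the functor $\Delta$, and the theorem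

From now on $\Lambda$ is a finite dimensional $\mathbb k$-algebra of finite global dimension $g$, $\operatorname{mod}\Lambda$ is the category of finitely generated modules, and
$$\mathcal T=\mathrm D^b(\operatorname{mod}\Lambda)=\mathrm K^b(\operatorname{proj}\Lambda)$$
with shift $\Sigma$, $(\Sigma X)^p=X^{p+1}$. So $\Sigma^{-r}$ moves a complex $r$ places to the right. Recall that $\mathcal T$ is Hom-finite with split idempotents, hence Krull–Schmidt, and that $\mathcal T(X,\Sigma^iY)=0$ for $|i|\gg0$. We say *ind* for an indecomposable object of $\mathcal T$; its endomorphism ring is local.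

**Definition (orbit category).** Let $F$ be an automorphism of a category $\mathcal C$. The category $\mathcal C/F$ has the objects of $\mathcal C$ and $\mathcal C/F(X,Y)=\bigoplus_{i\in\mathbb Z}\mathcal C(X,F^iY)$. The composite of $f\in\mathcal C(X,F^iY)$ and $g\in\mathcal C(Y,F^jZ)$ is $F^ig\circ f$.

For $\Lambda=\mathbb k$ and $F=\Sigma^n$, the object $\mathbb k$ becomes isomorphic to $\Sigma^n\mathbb k$, and the morphism space from $\mathbb k$ to $\Sigma^l\mathbb k$ is $\mathbb k$ if $n\mid l$ and $0$ otherwise.

**Definition (periodic derived category).** Fix $n\ge1$. An $n$-periodic complex is a complex in $\operatorname{mod}\Lambda$ with $X^{i+n}=X^i$, $d^{i+n}=d^i$. Morphisms are chain maps with $f^{i+n}=f^i$, and homotopies are families with $h^{i+n}=h^i$. This gives $\mathrm K_n(\operatorname{mod}\Lambda)$, and $\mathrm D_n=\mathrm D_n(\operatorname{mod}\Lambda)$ is its localization at the quasi-isomorphisms. It is a triangulated category, the triangulated hull of $\mathcal T/\Sigma^n$.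

**Definition (the embedding).** $\Delta=\Delta_n$ sends a bounded complex $X$ to the periodic complex $(\Delta X)^i=\bigoplus_{j}X^{i+jn}$ with differential $\bigoplus_jd_X^{i+jn}$. We use that it induces a canonical fully faithful functor $\Delta:\mathcal T/\Sigma^n\to\mathrm D_n$. It is *dense* if every object of $\mathrm D_n$ is isomorphic to one in its image.

About signs: let $(tX)^p=X^{p+1}$ with unchanged differential. Multiplication by $(-1)^p$ in degree $p$ is a natural isomorphism $t\cong\Sigma$, so $t^n\cong\Sigma^n$. On complexes $\Delta_n$ commutes with $\Sigma$ and with mapping cones and preserves homotopies and quasi-isomorphisms, so it gives an exact functor $\mathcal T\to\mathrm D_n$. Clearly $\Delta_nt^n=\Delta_n$, so $\Delta_n\Sigma^n\cong\Delta_n$ naturally; this induces the functor on $\mathcal T/\Sigma^n$.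

**Definition (piecewise hereditary).** $\Lambda$ is piecewise hereditary if $\mathcal T$ is triangle equivalent to $\mathrm D^b(\mathcal H)$ for some hereditary abelian category $\mathcal H$, that is, one with $\operatorname{Ext}^2_{\mathcal H}=0$.

Any hereditary algebra is an example, with $\mathcal H=\operatorname{mod}\Lambda$. Recall the textbook fact that over a hereditary $\mathcal H$ every object of $\mathrm D^b(\mathcal H)$ is a finite sum $\bigoplus\Sigma^iA_i$ with $A_i\in\mathcal H$. So each ind lies in a single $\Sigma^j\mathcal H$, and a nonzero morphism from $\Sigma^j\mathcal H$ to $\Sigma^l\mathcal H$ forces $l-j\in\{0,1\}$.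

**Conjecture.** For each positive integer $n$, the embedding $\Delta:\mathrm D^b(\operatorname{mod}\Lambda)/\Sigma^n\to\mathrm D_n(\operatorname{mod}\Lambda)$ is dense if and only if $\Lambda$ is piecewise hereditary.

The source of this problem is Torkil Stai, "The triangulated hull of periodic complexes", arXiv:1510.03574 (2015). We shall prove that the conjecture is true, over every field and for each $n$ separately. The link between the two sides is the following notion.

**Definition (cycle).** A cycle of type $(m,r)$, $m,r\ge1$, is a sequence of nonzero morphisms $X_0\to X_1\to\dots\to X_m=\Sigma^{-r}X_0$ between inds, extended periodically by $X_{i+m}=\Sigma^{-r}X_i$. Its vertices are $X_0,\dots,X_{m-1}$.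

In $\Gamma$ let $B_s$ be the complex $P\xrightarrow zP\xrightarrow z\cdots\xrightarrow zP$ in degrees $0,\dots,s$. It is indecomposable: each term is indecomposable, so in a decomposition of the complex (as a graded module with differential) consecutive terms, being joined by a nonzero map, lie in the same part. The map $z$ in degree $0$ is a chain map $P\to B_s$, and $z$ in degree $s$ is a chain map $B_s\to\Sigma^{-s}P$, because $z^2=0$. Neither is null-homotopic, since source and target share only one degree and there is no room for a homotopy. So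
$$P\xrightarrow{z}B_1\xrightarrow{z}\Sigma^{-1}P$$
is a cycle of type $(2,1)$. It shows that $\Gamma$ is not piecewise hereditary: along a path of nonzero morphisms in $\mathrm D^b(\mathcal H)$ the index $j$ of $\Sigma^j\mathcal H$ never drops, but from $P$ to $\Sigma^{-1}P$ it would.

A complex of finitely generated projectives is *minimal* if its differentials have image in the radical.

**Theorem 1.** For a finite dimensional algebra $\Lambda$ of finite global dimension over an arbitrary field, the following are equivalent:

(i) $\Lambda$ is piecewise hereditary;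

(ii) $\Delta_n$ is dense for every $n\ge1$;

(iii) $\Delta_n$ is dense for some $n\ge1$;

(iv) $\mathcal T$ has no cycle;

(v) the lengths of indecomposable minimal complexes in $\mathrm K^b(\operatorname{proj}\Lambda)$ are bounded.

The equivalence of (i), (ii), (iii) contains the conjecture for each single $n$. For $\Gamma$ we have seen all five conditions fail, (v) because of the $B_s$. The proof consists of (iv)⇒(i) in Section 4, (i)⇒(ii),(v) in Section 5, (v)⇒(iv) in Section 7, and, in Sections 8–11, the statement that a cycle destroys density for every $n$.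

## 3. Length, size, and paths that return

**Minimal complexes.** Every $X\in\mathcal T$ is represented by a minimal complex, unique up to isomorphism of complexes. For $X\ne0$ let $[a(X),b(X)]$ be the smallest interval containing its support, and put $\ell(X)=b(X)-a(X)$. If $X$ is ind, then $X^p\neq0$ for all $p\in[a(X),b(X)]$, since a gap would split the complex. If $\mathcal T(X,Y)\ne0$, the supports meet in some degree, so $a(Y)\le b(X)$ and $a(X)\le b(Y)$. With $S=\Lambda/\operatorname{rad}\Lambda$, define the size
$$|X|=\sum_i\dim_{\mathbb k}\mathcal T(X,\Sigma^iS)=\sum_p\dim\operatorname{Hom}_\Lambda(X^p,S)\qquad(X\text{ minimal}).$$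
The second equality holds because a map to $S$ kills the radical, so the complex $\operatorname{Hom}_\Lambda(X,S)$ has zero differential. Size is additive on direct sums, shift invariant, and positive on nonzero objects. By the long exact sequence, $|Y|\le|X|+|Z|$ for a triangle $X\to Y\to Z\to\Sigma X$. Since there are no gaps, $|X|\ge\ell(X)+1$ for $X$ ind. In $\Gamma$: $\ell(B_s)=s$, $|B_s|=s+1$.

For a cycle of type $(m,r)$ we have $a(X_m)=a(X_0)+r$, so $\sum_{i=0}^{m-1}a(X_{i+1})=r+\sum_{i=0}^{m-1}a(X_i)$ and
$$\sum_{i=0}^{m-1}\ell(X_i)=\sum_{i=0}^{m-1}\bigl(b(X_i)-a(X_{i+1})\bigr)+r\ \ge\ r. \tag{1}$$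
For $P\to B_1\to\Sigma^{-1}P$ this reads $0+1\geq 1$.

**Lemma 2.** Let $0\ne f:X\to Y$ with $X,Y$ ind, and let $X\xrightarrow fY\xrightarrow uC\xrightarrow v\Sigma X$ be a triangle. For each ind summand $C_j$ of $C$, both $u_j=\mathrm{pr}_ju:Y\to C_j$ and $v_j=v\,\mathrm{inc}_j:C_j\to\Sigma X$ are nonzero.

*Proof.* If $v_j=0$, then $\mathrm{inc}_j=us$ for some $s$, so $(\mathrm{pr}_ju)s=1$ and $\mathrm{pr}_ju:Y\to C_j$ is split epi. As $Y$ is ind, it is an isomorphism. Then $u$ is split mono, and $uf=0$ gives $f=0$, a contradiction. If $u_j=0$, then $\mathrm{pr}_j=t'v$ for some $t'$, and $t'(v\,\mathrm{inc}_j)=1$. So $t':\Sigma X\to C_j$ is split epi, hence an isomorphism. Then $v$ is split epi, and $\Sigma f\circ v=0$ gives $f=0$, a contradiction. $\square$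

Write $X\rightsquigarrow Y$ if there is a finite sequence of nonzero morphisms between inds from $X$ to $Y$; length $0$ means $X\cong Y$. Lemma 2 says: if $\mathcal T(X,Y)\ne0$ for inds $X,Y$, then $Y\cong X$ (when $C=0$), or $Y\to C_j\to\Sigma X$ shows $Y\rightsquigarrow\Sigma X$. So one can always walk back, at the cost of a shift. Let $\sim$ be the equivalence relation on inds generated by $X\sim Y$ whenever $\mathcal T(X,\Sigma^iY)\ne0$ for some $i$.

**Lemma 3.** If $X\sim Y$, then $X\rightsquigarrow\Sigma^iY$ for some $i\in\mathbb Z$. There are finitely many $\sim$-classes.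

*Proof.* The relation "$X\rightsquigarrow\Sigma^iY$ for some $i$" is reflexive and transitive and contains the generating pairs. If $\mathcal T(X,\Sigma^iY)\ne0$, then $\Sigma^iY\cong X$ or $\Sigma^iY\rightsquigarrow\Sigma X$; in both cases $Y\rightsquigarrow\Sigma^lX$ for some $l$. So it contains the inverses of the generating pairs, hence all of $\sim$. An ind $X$ has nonzero cohomology, so it receives a nonzero morphism from a shift of an ind projective module. Thus each class contains one of these finitely many modules. $\square$

## 4. Without cycles there is a hereditary heart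

**Proposition 4.** If $\mathcal T$ has no cycle, then $\Lambda$ is piecewise hereditary.

In $\mathrm D^b(\mathcal H)$ the standard t-structure has two special features: its aisle is closed under successors, and every object is the sum of its two truncations. Without cycles we can manufacture such a t-structure.

**Step 1: build the t-structure.** With no cycles, $X\rightsquigarrow\Sigma^{-r}X$ never holds for $r\ge1$ (a path of length $0$ is impossible since $X\not\cong\Sigma^{-r}X$). Choose $M_c\in c$ for each $\sim$-class $c$, and let $\mathcal U$ be the set of inds $Y$ with $\Sigma^jM_c\rightsquigarrow Y$ for some $c$ and some $j\ge0$. Then $\mathcal U$ is closed under $\Sigma$, and if $Y\in\mathcal U$ and $\mathcal T(Y,Y')\ne0$ for an ind $Y'$, then $Y'\in\mathcal U$.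

Let $Y\in c$. By Lemma 3, $M_c\rightsquigarrow\Sigma^iY$ for some $i$. So for $i'\ge\max(i,0)$ we have $\Sigma^{i'-i}M_c\rightsquigarrow\Sigma^{i'}Y$ with $i'-i\ge0$, and $\Sigma^{i'}Y\in\mathcal U$. Conversely $Y\rightsquigarrow\Sigma^lM_c$ for some $l$. If $\Sigma^{-s}Y\in\mathcal U$, then, as paths stay in one class, $\Sigma^jM_c\rightsquigarrow\Sigma^{-s}Y\rightsquigarrow\Sigma^{l-s}M_c$ with $j\ge0$. Without cycles $l-s-j\ge0$, so $s\le l$. Thus large positive shifts of $Y$ lie in $\mathcal U$ and large negative shifts do not.

Put $D^{\le0}=\operatorname{add}\mathcal U$ and $D^{\ge1}=\operatorname{add}\{\text{inds}\notin\mathcal U\}$. There are no nonzero morphisms from the first to the second; $\Sigma D^{\le0}\subseteq D^{\le0}$ and $\Sigma^{-1}D^{\ge1}\subseteq D^{\ge1}$; every object is a direct sum of an object of each. So this is a t-structure, and it is bounded by the previous paragraph. Let $\mathcal H=D^{\le0}\cap\Sigma D^{\ge1}$ be its heart. Recall that $\mathcal H$ is abelian, that its short exact sequences are the triangles with all three vertices in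 $\mathcal H$, and that $\operatorname{Ext}^1_{\mathcal H}(A,B)=\mathcal T(A,\Sigma B)$.

**Step 2: $\mathcal T(A,\Sigma^mB)=0$ for $A,B\in\mathcal H$, $m\ge2$.** Given $f:A\to\Sigma^mB$, take a triangle $\Sigma^{m-1}B\to E\to A\xrightarrow f\Sigma^mB$. Since $m-1\ge1$, $\Sigma^{m-1}B\in\Sigma D^{\le0}$, and $A\in\Sigma D^{\ge1}$. So this is the truncation triangle of $E$ for the t-structure $(\Sigma D^{\le0},\Sigma D^{\ge1})$. But $E$ is a direct sum of objects of these two subcategories, which gives a split truncation triangle. Truncation triangles are unique, so ours splits and $f=0$.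

**Step 3: $\mathcal H$ is hereditary.** An element of $\operatorname{Ext}^2_{\mathcal H}(A,B)$ is a Yoneda product $\beta\alpha$ with $\alpha\in\operatorname{Ext}^1_{\mathcal H}(A,K)$ and $\beta$ the class of some $0\to B\to E\xrightarrow{\pi} K\to0$. The composite $A\xrightarrow\alpha\Sigma K\to\Sigma^2B$ is $0$ by Step 2, so $\alpha$ lifts to $\alpha':A\to\Sigma E$, i.e. $\alpha=\pi\alpha'$ with $\alpha'\in\operatorname{Ext}^1_{\mathcal H}(A,E)$. Then $\beta\alpha=(\beta\pi)\alpha'$, and $\beta\pi=0$ because the pullback of the sequence along $\pi$ splits. Hence $\operatorname{Ext}^2_{\mathcal H}=0$, and then $\operatorname{Ext}^m_{\mathcal H}=0$ for all $m\ge2$.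

**Step 4: compare $\mathrm D^b(\mathcal H)$ with $\mathcal T$.** We use Beilinson–Bernstein–Deligne (*Faisceaux pervers*, 3.1.10): for a full triangulated subcategory $\mathcal D$ of $\mathrm D^+(\mathcal A)$, where $\mathcal A$ is abelian with enough injectives, and a t-structure on $\mathcal D$ with heart $\mathcal H$, there is an exact functor $\mathrm D^b(\mathcal H)\to\mathcal D$ extending the inclusion $\mathcal H\subset\mathcal D$. Apply it to $\mathcal T\subset\mathrm D^+(\operatorname{Mod}\Lambda)$. We check that the functor is bijective on $\operatorname{Hom}(A,\Sigma^mB)$ for $A,B\in\mathcal H$. For $m<0$ and for $m\ge2$ both sides vanish; $m=0$ is clear. For $m=1$, the class of $0\to B\to E\to A\to0$ goes to a morphism $\delta:A\to\Sigma B$ completing $B\to E\to A$ to a triangle. Such a $\delta$ is unique: for two choices $\delta,\delta'$ there is a morphism of triangles with components $1_B,1_E,c$; then $c-1$ vanishes on $E\to A$, so it factors through $A\to\Sigma B$, and $\mathcal T(\Sigma B,A)=0$ gives $c=1$, $\delta=\delta'$. So the functor induces the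 bijection $\operatorname{Ext}^1_{\mathcal H}(A,B)=\mathcal T(A,\Sigma B)$.

Finally, for fixed $A\in\mathcal H$, the objects $Y$ such that the functor is bijective on $\operatorname{Hom}(A,\Sigma^mY)$ for all $m$ form a triangulated subcategory of $\mathrm D^b(\mathcal H)$ by the five lemma. It contains $\mathcal H$, so it is everything. Repeating this in the first variable, the functor is fully faithful. As the t-structure is bounded, $\mathcal H$ generates $\mathcal T$, so the functor is also dense. $\square$

## 5. Hereditary hearts make $\Delta_n$ dense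

**Proposition 5.** If $\Lambda$ is piecewise hereditary, then the lengths of indecomposable minimal complexes are bounded, and $\Delta_n$ is dense for every $n\ge1$.

Let $\mathcal T\simeq\mathrm D^b(\mathcal H)$ with $\mathcal H$ hereditary, and regard $\mathcal H\subset\mathcal T$. Then $\mathcal T(A,\Sigma^mB)=\operatorname{Ext}^m_{\mathcal H}(A,B)$ vanishes for $m\ne0,1$, and $\operatorname{Ext}^1_{\mathcal H}$ is right exact in both variables.

**Step 1: bounded lengths.** Let $X\in\Sigma^j\mathcal H$ be ind. Each simple module $S_v$ is ind, so it lies in some $\Sigma^{s_v}\mathcal H$. If $X^p\ne0$ in the minimal complex, then $\operatorname{Hom}_\Lambda(X^p,S_v)=\mathcal T(X,\Sigma^{-p}S_v)\ne0$ for some $v$, so $s_v-p-j\in\{0,1\}$. Hence $\ell(X)\le\max_vs_v-\min_vs_v+1$.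

**Step 2: reduce density to closure under cones.** Let $X$ be an $n$-periodic complex. The subcomplexes $X\operatorname{rad}^j\Lambda$ form a finite filtration whose subquotients are periodic complexes of semisimple modules. As over $\mathbb k$ in Section 1, each of these is quasi-isomorphic to its cohomology with zero differential, which is a finite sum of objects $\Delta(\Sigma^{-i}H^i)$. Short exact sequences of periodic complexes give triangles in $\mathrm D_n$. So $X$ is built from the essential image $\mathcal I$ of $\Delta$ by finitely many extensions, and an extension is a shifted cone. Since $\mathcal I$ is closed under shifts, it suffices to show that the cone of every morphism of $\mathrm D_n$ between objects of $\mathcal I$ is in $\mathcal I$. The difficulty is that such a morphism is a sum of morphisms of $\mathcal T$ of different degrees, and need not be $\Delta$ of a single one.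

**Step 3: describe all morphisms.** Let $\mathcal H'=\mathcal H^{\mathbb Z/n}$, a hereditary abelian category, with $(\sigma B)_i=B_{i+1}$. For $A\in\mathcal H'$ put $\Delta A:=\bigoplus_{i=0}^{n-1}\Delta(\Sigma^iA_i)$. As $\Delta\Sigma^n\cong\Delta$, every object of $\mathcal I$ has this form. By full faithfulness
$$\mathrm D_n(\Delta A,\Delta B)=\bigoplus_{i,k=0}^{n-1}\bigoplus_{j\in\mathbb Z}\mathcal T(\Sigma^iA_i,\Sigma^{k+jn}B_k).$$
Give the summand indexed by $(i,k,j)$ the degree $k+jn-i$; composition in the orbit category adds degrees. Only degrees $0$ and $1$ contribute. Degree $0$ forces $k=i$, $j=0$; degree $1$ forces $k\equiv i+1$ mod $n$. So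
$$\mathrm D_n(\Delta A,\Delta B)=\operatorname{Hom}_{\mathcal H'}(A,B)\oplus\operatorname{Ext}^1_{\mathcal H'}(A,\sigma B),\qquad f=f^0+f^1, \tag{2}$$
and the product of two degree-$1$ parts, having degree $2$, is $0$.

**Step 4: if $f^0$ is mono, then $\operatorname{cone}(f)\in\mathcal I$.** The map $\operatorname{Ext}^1(B,\sigma B)\to\operatorname{Ext}^1(A,\sigma B)$ induced by $f^0$ is onto, so there is $e$ of degree $1$ with $ef^0=-f^1$. As $e^2=0$, $1+e$ is an automorphism of $\Delta B$, and $(1+e)f=f^0+f^1+ef^0+ef^1=f^0$. This is $\Delta$ of a morphism of $\mathcal T$, so its cone is in $\mathcal I$, and $\operatorname{cone}(f)\cong\operatorname{cone}(f^0)$.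

**Step 5: general $f$.** Let $\kappa:K\to A$ be the kernel of $f^0$, and $f^0=\iota\pi$ with $\pi:A\to I$ epi and $\iota:I\to B$ mono. Then $\Delta K\xrightarrow\kappa\Delta A\xrightarrow\pi\Delta I\to\Sigma\Delta K$ is a triangle. Now $f\kappa=f^1\kappa$ has degree $1$: it is given by classes $\xi_i:\Sigma^iK_i\to\Sigma^{i+1}B_{i+1}$, $i=0,\dots,n-1$, with $B_n:=B_0$. Up to the isomorphism $\Delta(\bigoplus_{i=1}^n\Sigma^iB_i)\cong\Delta B$, it is $\Delta(\bigoplus\xi_i)$. Completing each $\xi_i$ to a triangle gives exact sequences $0\to B_{i+1}\xrightarrow jE_{i+1}\to K_i\to0$ in $\mathcal H$. So $\operatorname{cone}(f\kappa)\cong\Delta E$, and the map $\Delta B\to\operatorname{cone}(f\kappa)$ becomes $j$, which has degree $0$ and is mono in $\mathcal H'$. The octahedral axiom for $f\circ\kappa$ gives a triangle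
$$\Delta I\xrightarrow h\Delta E\to\operatorname{cone}(f)\to\Sigma\Delta I,\qquad h\pi=jf .$$
In degree $0$ this says $h^0\pi=jf^0=j\iota\pi$, so $h^0=j\iota$, which is mono. By Step 4, $\operatorname{cone}(f)\cong\operatorname{cone}(h)\in\mathcal I$. $\square$

## 6. Gluing two indecomposables so that they stay glued

It remains to show that a cycle produces periodic complexes outside the image. The first thing to try is to imitate $W_\Gamma$. Given a cycle with maps $f_i:X_{i-1}\to X_i$, put $Y_i=\Sigma^{-i}X_i$. Then $f_i$ becomes a map $Y_{i-1}\to Y_i$ of degree $1$, and one can try $\bigoplus_iY_i$ with differential $\sum d_{Y_i}+\sum f_i$. For the cycle $P\to B_1\to\Sigma^{-1}P$ over $\Gamma$ this gives $P$ in degree $0$, then $P\to P$ in degrees $1,2$, then $P$ in degree $3$, all joined by $z$: it is exactly $W_\Gamma$. In general two things go wrong.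

*The square of the differential.* Over $\Gamma$ take the cycle $P\xrightarrow xQ\xrightarrow yP\xrightarrow zB_1\xrightarrow z\Sigma^{-1}P$. The recipe puts $P,Q,P$ in degrees $0,1,2$ joined by $x$ and $y$, and the square of the differential is $yx=z\ne0$.

*The glue may not hold.* Even when composites vanish, the glued complex can fall apart at a junction. Let $T$ be the indecomposable projective of length $3$ over the path algebra of the linear quiver of type $A_3$. It is uniserial, $T\supset T'\supset T''\supset0$, with simple factors $S_c=T/T'$, $S_a=T'/T''$, $S_b=T''$. Consider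
$$S_b\xrightarrow gT'\xrightarrow fT/T''\xrightarrow kS_c,$$
where $f$ has image $S_a$, kernel $S_b$ and cokernel $S_c$. Here $fg=0$ and $kf=0$. As the algebra is hereditary, the cone of $f$ is $\Sigma S_b\oplus S_c$. Gluing $T'$ to $T/T''$ along $f$ means passing to $\Sigma^{-1}$ of this cone. The map $g$ now enters only through $\Sigma S_b$, and $k$ leaves only from $S_c$: whatever comes in on the left is disconnected from whatever goes out on the right. But there is a second way to glue the same two modules, with the connecting map going in the *other* direction, $T/T''\to\Sigma T'$, given by the exact sequence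
$$0\to T'\to T\oplus S_a\to T/T''\to0 .$$
In it, $S_b$ enters $T$ and $S_c$ leaves $T$, and $T$ is indecomposable, so the two sides are connected. This is the way past the obstruction: whenever gluing along $f$ fails, glue backwards along a suitable $\psi$. The next definition says precisely what "connected" means.

**Definition (linked).** Given $x:A\to N$ and $y:N\to B$ in $\mathcal T$ with $y\ne0$, the triple $(N;x,y)$ is linked if no $\varphi\in\operatorname{End}(N)$ satisfies $\varphi x=0$ and $y\varphi=y$.

In the example, $(\Sigma S_b\oplus S_c;\hat g,\hat k)$ is not linked: the projection onto $S_c$ is such a $\varphi$. The triple $(T;\ S_b\hookrightarrow T,\ T\twoheadrightarrow S_c)$ is linked, because $\operatorname{End}(T)=\mathbb k$ and a scalar killing $S_b\hookrightarrow T$ is $0$. Over $\Gamma$, consider $B_t$ with $x$ the map $z$ from $P$ into its first term and $y$ the map $z$ from its last term to $\Sigma^{-t}P$. An endomorphism is $\varphi^p=c_p+d_pz$, and commuting with the differential $z$ forces all $c_p$ to be equal. As no homotopies are available,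 $\varphi x=0$ says $c_0=0$, and $y\varphi=y$ says $c_t=1$. So the triple is linked: the condition at one end is transported to the other.

**Lemma 6.** (a) If $(N;x,y)$ is not linked, there is an idempotent $e\in\operatorname{End}(N)$ with $ex=0$ and $ye=y$. (b) If $(N;x,y)$ is linked and $N=\bigoplus N_l$ with $N_l$ ind, then some $l$ has $\mathrm{pr}_lx\ne0$ and $y\,\mathrm{inc}_l\ne0$.

*Proof.* (a) Let $\varphi x=0$, $y\varphi=y$, and let $\varphi$ have minimal polynomial $\mu=z^as(z)$ with $s(0)\ne0$. From $0=y\mu(\varphi)=\mu(1)y$ and $y\ne0$ we get $\mu(1)=0$, so $s(1)=0$. Choose a polynomial $q$ with $q\equiv0$ mod $z^{\max(a,1)}$ and $q\equiv1$ mod $s$. Then $\mu$ divides $q^2-q$, so $e=q(\varphi)$ is idempotent. Moreover $ex=q(0)x=0$ and $ye=q(1)y=y$. (b) Let $\varphi$ be the projection onto the sum of those $N_l$ with $y\,\mathrm{inc}_l\ne0$. Then $y\varphi=y$, so $\varphi x\ne0$, and some such $l$ has $\mathrm{pr}_lx\neq0$. $\square$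

**Lemma 7 (gluing).** Let $X_{-1}\xrightarrow gX_0\xrightarrow fX_1\xrightarrow kX_2$ be nonzero morphisms between inds with
$$kf=0,\quad fg=0,\quad\mathcal T(X_{-1},\Sigma^{-1}X_1)=0,\quad\mathcal T(X_0,\Sigma^{-1}X_2)=0. \tag{3}$$
Then at least one of the following holds.

- **(C)** With $X_0\xrightarrow fX_1\xrightarrow uC\xrightarrow v\Sigma X_0$ a triangle, there are nonzero $\hat g:\Sigma X_{-1}\to C$ and $\hat k:C\to X_2$ with $(C;\hat g,\hat k)$ linked.
- **(N)** There are $\psi:X_1\to\Sigma X_0$ and a triangle $X_0\xrightarrow PN\xrightarrow QX_1\xrightarrow\psi\Sigma X_0$ with $Pg$ and $kQ$ nonzero and $(N;Pg,kQ)$ linked.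
- **(D)** There is an ind $U$ with $|U|<|X_0|$ and nonzero maps $X_{-1}\to U\to X_1$, or an ind $U$ with $|U|<|X_1|$ and nonzero maps $X_0\to U\to X_2$. (Only the two maps, not their composite, are required to be nonzero.)

*Proof.* **Step 1: extend $g$ and $k$ to the cone.** We want $v\hat g=\Sigma g$ and $\hat ku=k$. These exist because $fg=0$ and $kf=0$. They are unique: two choices of $\hat g$ differ by a map factoring through $\mathcal T(\Sigma X_{-1},X_1)=0$, two choices of $\hat k$ by one factoring through $\mathcal T(\Sigma X_0,X_2)=0$. Both are nonzero since $g,k$ are.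

**Step 2: split the cone.** Assume (C) fails. By Lemma 6(a), $C=C_1\oplus C_2$ (kernel and image of $e$) with $\hat g=\binom{\hat g_1}0$, $\hat k=(0,\hat k_2)$, and $\hat g_1,\hat k_2\ne0$. Write $u=\binom{u_1}{u_2}$, $v=(v_1,v_2)$, and take triangles
$$I'\xrightarrow{i'}X_1\xrightarrow{u_1}C_1\xrightarrow{\partial_1}\Sigma I',\qquad I\xrightarrow iX_1\xrightarrow{u_2}C_2\xrightarrow{\partial_2}\Sigma I .$$
In the $A_3$ example, $C_1=\Sigma S_b$, $C_2=S_c$, $I'=T$, $I=S_a$.

**Step 3: the backward gluing, from an octahedron.** In the octahedral axiom, for $\gamma=\beta\alpha$ and triangles $(\alpha,\alpha',\alpha'')$, $(\beta,\beta',\beta'')$, $(\gamma,\gamma',\gamma'')$ with third objects $C_\alpha,C_\beta,C_\gamma$, there is a triangle $C_\alpha\xrightarrow{\mathsf s}C_\gamma\xrightarrow{\mathsf t}C_\beta\xrightarrow{\Sigma\alpha'\circ\beta''}\Sigma C_\alpha$ with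
$$\mathsf s\alpha'=\gamma'\beta,\quad\mathsf t\gamma'=\beta',\quad\gamma''\mathsf s=\alpha'',\quad\beta''\mathsf t=\Sigma\alpha\circ\gamma''.$$
Take

- $\alpha=\binom11:X_1\to X_1\oplus X_1$, $\alpha'=(1,-1)$, $\alpha''=0$, $C_\alpha=X_1$;
- $\beta=u_1\oplus u_2$, $\beta'=\partial_1\oplus\partial_2$, $\beta''=-(\Sigma i'\oplus\Sigma i)$, $C_\beta=\Sigma N$ with $N=I'\oplus I$;
- $\gamma=u$, $\gamma'=v$, $\gamma''=-\Sigma f$, $C_\gamma=\Sigma X_0$.

Write $\mathsf t=\Sigma P$ with $P=\binom{p'}p:X_0\to I'\oplus I$. The second and fourth identities give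
$$\Sigma p'\,v_1=\partial_1,\quad\Sigma p'\,v_2=0,\quad\Sigma p\,v_1=0,\quad\Sigma p\,v_2=\partial_2,\qquad i'p'=f=ip. \tag{4}$$
The first gives $(\mathsf s,-\mathsf s)=(v_1u_1,v_2u_2)$, so $\mathsf s=v_1u_1$. Also $\Sigma\alpha'\circ\beta''=-\Sigma Q$ with $Q=(i',-i)$. The triangle $X_1\xrightarrow{\mathsf s}\Sigma X_0\xrightarrow{\Sigma P}\Sigma N\xrightarrow{-\Sigma Q}\Sigma X_1$ rotates back to $N\xrightarrow QX_1\xrightarrow{\mathsf s}\Sigma X_0\xrightarrow{\Sigma P}\Sigma N$ and then to $X_0\xrightarrow{-P}N\xrightarrow QX_1\xrightarrow{\mathsf s}\Sigma X_0$. Changing the sign on $X_0$ we get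
$$X_0\xrightarrow PN\xrightarrow QX_1\xrightarrow\psi\Sigma X_0,\qquad\psi=-v_1u_1. \tag{5}$$

**Step 4: the maps in (5).**

- $pg=0$, since $\Sigma(pg)=\Sigma p\,v\hat g=\Sigma p\,v_1\hat g_1=0$.
- $p'g\ne0$: we have $\Sigma(p'g)=\Sigma p'\,v_1\hat g_1=\partial_1\hat g_1$. If it vanished, $\hat g_1$ would factor through $u_1$ via $\mathcal T(\Sigma X_{-1},X_1)=0$.
- $ki=0$, since $ki=\hat kui=\hat k_2u_2i=0$.
- $ki'\ne0$: otherwise $k=k_1u_1$ for some $k_1$, so $(k_1,0)u=k$, and uniqueness gives $\hat k=(k_1,0)$, contradicting $\hat k_2\ne0$.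
- $I\neq0$, since $f=ip\ne0$.
- $\psi\ne0$: if $\psi=0$, then $Q$ is split epi, and as $\operatorname{End}X_1$ is local, $i'$ or $i$ is split epi. The map $i$ is not, since $ki=0\ne k$. If $i'$ is, then $u_1i'=0$ gives $u_1=0$, contradicting Lemma 2 because $C_1\ne0$.

By Lemma 2, applied to $\Sigma^{-1}\psi:\Sigma^{-1}X_1\to X_0$ (whose cone is $N$), each ind summand of $N$ has nonzero $P$-component from $X_0$ and nonzero $Q$-component to $X_1$. Moreover $Pg=\mathrm{inc}_{I'}\,p'g$ and $kQ=ki'\,\mathrm{pr}_{I'}$, both nonzero.

**Step 5: linked, or a smaller object.** Suppose $(I';p'g,ki')$ is linked. Then $(N;Pg,kQ)$ is linked: if $\varphi Pg=0$ and $kQ\varphi=kQ$, the compression $\varphi'=\mathrm{pr}_{I'}\varphi\,\mathrm{inc}_{I'}$ satisfies $\varphi'p'g=\mathrm{pr}_{I'}\varphi Pg=0$ and $ki'\varphi'=kQ\varphi\,\mathrm{inc}_{I'}=ki'$, which is impossible. So (N) holds.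

Otherwise Lemma 6(a) gives $I'=I'_1\oplus I'_2$ with $p'g$ landing in $I'_1$ and $ki'$ vanishing on $I'_1$. Choose an ind summand $U$ of $I'_1$ where $p'g$ has nonzero component, and an ind summand $V$ of $I'_2$ on which $ki'$ is nonzero. With the nonzero $Q$-component $U\to X_1$ and $P$-component $X_0\to V$ we have nonzero maps $X_{-1}\to U\to X_1$ and $X_0\to V\to X_2$. Since $I\ne0$,
$$|U|+|V|\le|I'|<|N|\le|X_0|+|X_1| .$$
So $|U|<|X_0|$ or $|V|<|X_1|$, and (D) holds. $\square$

**Corollary 8.** Let $X_{-1}\xrightarrow gX_0\xrightarrow fX_1\xrightarrow kX_2$ be any nonzero morphisms between inds. Then (D) holds, or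

- **(R)** there are an ind $Z$, $c\in\{0,1\}$ and nonzero maps $X_{-1}\to Z\to\Sigma^{-c}X_2$ with $|Z|\le|X_0|+|X_1|$.

*Proof.* If $kf\ne0$, take $Z=X_0$, $c=0$, with maps $g$, $kf$. If $fg\ne0$, take $Z=X_1$, $c=0$, with maps $fg$, $k$. If $\mathcal T(X_{-1},\Sigma^{-1}X_1)\ne0$, take $Z=\Sigma^{-1}X_1$, $c=1$, with second map $\Sigma^{-1}k$. If $\mathcal T(X_0,\Sigma^{-1}X_2)\ne0$, take $Z=X_0$, $c=1$, with first map $g$. Otherwise Lemma 7 applies. In case (C), Lemma 6(b) gives an ind summand $C_j$ with nonzero maps $\Sigma X_{-1}\to C_j\to X_2$; take $Z=\Sigma^{-1}C_j$, $c=1$. In case (N) it gives an ind summand $Z$ of $N$ with nonzero maps $X_{-1}\to Z\to X_2$; take $c=0$. Sizes are bounded by $|C|,|N|\le|X_0|+|X_1|$. $\square$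

We shall use this as a shortening machine. Apply it to two consecutive vertices $X_0,X_1$ of a cycle with $m\ge3$. Case (R) yields $X_{-1}\to Z\to\Sigma^{-c}X_2\to\cdots\to\Sigma^{-c}X_{m-1}=\Sigma^{-r-c}X_{-1}$, a cycle of type $(m-1,r+c)$ with no larger total size $\sum|X_i|$. Case (D) yields a cycle of type $(m,r)$ with smaller total size. The same works for two consecutive interior vertices of an open path; in case (R) the part after the window is shifted by $\Sigma^{-c}$. Only the two vertices of the window change (the others up to shift), and what replaces them has total size at most $|X_0|+|X_1|$.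

## 7. A cycle forces long thin indecomposables

Let $\alpha(s)=\min\{|B|:B\text{ ind},\ \ell(B)\ge s\}$, with $\alpha(s)=\infty$ if there is no such $B$, and
$$\theta=\liminf_{s\to\infty}\alpha(s)/s .$$
This is the best asymptotic price per unit of length. Since $|B|\ge\ell(B)+1$, $\theta\ge1$. For $\Gamma$, $|B_s|=s+1$ shows $\theta=1$.

**Proposition 9.** If $\mathcal T$ has a cycle, then inds of arbitrarily large length exist, and $\theta<\infty$.

*Proof.* Let the cycle have type $(m_0,r_0)$ and total size $\sigma_0$. Traverse it $q$ times, with $qm_0\ge3$: this is a cycle of type $(qm_0,qr_0)$ and total size $q\sigma_0$. Apply Corollary 8 while $m\ge3$. This stops, because $(m,\sum|X_i|)$ decreases lexicographically. We reach a cycle with $m=2$, $r\ge qr_0$ and total size at most $q\sigma_0$. By (1) one of its vertices $X$ has $\ell(X)\ge qr_0/2$, and $|X|\le q\sigma_0$. Letting $q\to\infty$, lengths are unbounded and $\theta\le2\sigma_0/r_0$. $\square$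

In particular (v)⇒(iv) in Theorem 1. It remains to prove:

**Proposition 10.** If $\mathcal T$ has a cycle, then $\Delta_n$ is not dense, for every $n\ge1$.

The plan is to glue two inds that are almost optimal in price per length, with little overlap, into a periodic complex $W$. Density would cut $W$ into bounded pieces. Linked junctions will force a piece across every window of width about $R/2$, so consecutive pieces overlap substantially. Overlaps cost size, and $W$, being almost optimal, has no size to spare.

## 8. A tight cycle with two vertices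

Assume $\mathcal T$ has a cycle, fix $n$, and **suppose that $\Delta_n$ is dense**, until the contradiction in Section 11. By Proposition 9, $1\le\theta<\infty$. Fix $0<\varepsilon<\frac12$ so small that
$$\eta:=\frac{3\varepsilon}{\theta-\varepsilon}\le\frac1{20},\qquad(\theta-\varepsilon)\Bigl(1+\frac1{6n(\theta+2\varepsilon)}\Bigr)>\theta+2\varepsilon. \tag{6}$$
This is possible: as $\varepsilon\to0$ the left side of the second inequality tends to $\theta+\frac1{6n}$. By definition of $\theta$ there is $s_0$ with $|X|\ge(\theta-\varepsilon)\ell(X)$ for all inds $X$ with $\ell(X)\ge s_0$.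

**Step 1: return paths of bounded size.** We want to close up a long thin ind into a cycle cheaply. For each simple $S_v$ and ind projective module $P_u$ with $S_v\sim P_u$, fix a path $S_v\rightsquigarrow\Sigma^{i(v,u)}P_u$ (Lemma 3). Let $c_0$ bound the total sizes of these finitely many paths, all vertices included, and let $i_0=g+\max|i(v,u)|$.

Let $B$ be ind with minimal complex on $[0,s]$, $s=\ell(B)$ and $|B|\le(\theta+\varepsilon)s$. Such $B$ exist with $s$ arbitrarily large: there are arbitrarily large $s'$ with $\alpha(s')\le(\theta+\varepsilon)s'$, and a $B$ attaining $\alpha(s')$ has $\ell(B)\ge s'$. Since $B^s\ne0$, $\mathcal T(B,\Sigma^{-s}S_v)=\operatorname{Hom}_\Lambda(B^s,S_v)\ne0$ for some $v$. Let $a'$ be the lowest degree with $H^{a'}(B)\ne0$. Then $B^0\to\dots\to B^{a'}$ is exact except at $B^{a'}$, so it is a minimal projective resolution of a module, and $B^0\ne0$. Hence $0\le a'\le g$. For some $u$, $\mathcal T(P_u,\Sigma^{a'}B)\ne0$. So $S_v\sim B\sim P_u$, and with $i=i(v,u)$ there is a path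
$$B\to\Sigma^{-s}S_v\rightsquigarrow\Sigma^{-s+i}P_u\to\Sigma^{-s+i+a'}B=\Sigma^{-r}B,\qquad r\ge R:=s-i_0,$$
with at least one interior vertex and interior of total size at most $c_0$. Apply Corollary 8 to pairs of consecutive interior vertices as long as there are at least two. We reach a path $B\to Z\to\Sigma^{-r'}B$ with $|Z|\le c_0$ and $r'\ge R$.

**Step 2: two balanced vertices.** Going around twice gives $B\to Z\to\Sigma^{-r'}B\to\Sigma^{-r'}Z\to\Sigma^{-2r'}B$, of type $(4,2r')$. Apply Corollary 8 to its first two vertices, repeatedly until (R) occurs; it must, since (D) lowers their total size. Now $m=3$. Then do the same with the two remaining old vertices, suitably shifted, until (R) occurs. Now $m=2$, the shift is at least $2R$, and both vertices have size at most $|B|+|Z|\le(\theta+\varepsilon)s+c_0$. As $R=s-i_0$, for $s$ large this is at most $(\theta+2\varepsilon)R$. Take $s$ also so large that $R\ge16$ and $\lfloor R/2\rfloor\ge s_0$. From now on $R$ is fixed.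

**Step 3: choose the cheapest.** Let $\mathcal P$ be the set of cycles $X_0\xrightarrow{f_1}X_1\xrightarrow{f_2}X_2=\Sigma^{-r}X_0$ with $r\ge2R$ and $|X_0|,|X_1|\le(\theta+2\varepsilon)R$. By Step 2 it is nonempty. **Choose one with $|X_0|+|X_1|$ minimal**, and extend it by $X_{i+2}=\Sigma^{-r}X_i$, $f_{i+2}=\Sigma^{-r}f_i$, with $f_i:X_{i-1}\to X_i$. Write $a_i=a(X_i)$, $b_i=b(X_i)$, $\ell_i=\ell(X_i)$.

**Step 4: its geometry is rigid.** First $\ell_i\le(1+\eta)R$: if $\ell_i\ge s_0$, then $(\theta-\varepsilon)\ell_i\le|X_i|\le(\theta+2\varepsilon)R$ and $(\theta+2\varepsilon)/(\theta-\varepsilon)=1+\eta$; if $\ell_i<s_0$, then $\ell_i<R/2$. By (1), $\ell_0+\ell_1\ge r\ge2R$, so also $\ell_i\ge(1-\eta)R$. By (1) again, the two numbers $b_0-a_1$ and $b_1-a_2$ are nonnegative with sum $\ell_0+\ell_1-r\le2\eta R$. Hence, for all $i$,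
$$0\le b_i-a_{i+1}\le2\eta R .$$
It follows that $a_{i+1}-a_i\ge\ell_i-2\eta R\ge(1-3\eta)R>0$ and $b_{i+1}-b_i\ge\ell_{i+1}-2\eta R\ge(1-3\eta)R>0$, and
$$a_{i+1}-b_{i-1}\ge b_i-2\eta R-b_{i-1}\ge(1-5\eta)R\ge\tfrac34R. \tag{7}$$
So neighbors barely overlap, and $X_{i-1}$ is far from $X_{i+1}$.

**Step 5: every junction can be glued.** Apply Lemma 7 to $X_{i-2}\xrightarrow{f_{i-1}}X_{i-1}\xrightarrow{f_i}X_i\xrightarrow{f_{i+1}}X_{i+1}$. Condition (3) concerns maps from $X_j$ to $X_{j+2}=\Sigma^{-r}X_j$ and to $\Sigma^{-r-1}X_j$. All these vanish, since $r\ge2R>(1+\eta)R\ge\ell_j$ makes the supports disjoint. Case (D) would replace one vertex by a smaller one with the same $r$, giving a member of $\mathcal P$ of smaller total size. So for each $i$, (C) or (N) holds. Choose the type of junction $i$ accordingly, depending only on $i$ mod $2$, which is possible because the data at $i+2$ are the $\Sigma^{-r}$-shifts of those at $i$.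

## 9. The glued periodic complex $W$

**Step 1: positions.** In type (C) the next object has to be moved one place to the right, in type (N) not. So put $\delta_0=0$ and, for all $i\in\mathbb Z$, $\delta_i=\delta_{i-1}+1$ if junction $i$ has type (C), $\delta_i=\delta_{i-1}$ if it has type (N). Let $L=r+\delta_2\ge2R$. With $X_0,X_1$ minimal complexes, let $Y_i=t^{-\delta_i}X_i$ for $i=0,1$, and $Y_{i+2}=t^{-L}Y_i$ for all $i$. Since $\delta_{i+2}=\delta_i+\delta_2$ and $t\cong\Sigma$, we have $Y_i\cong\Sigma^{-\delta_i}X_i$ in $\mathcal T$ for all $i$, and $Y_i$ is supported on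
$$[A_i,B_i]=[a_i+\delta_i,\,b_i+\delta_i].$$
The sequences $A_i$, $B_i$ are strictly increasing, $A_{i+2}=A_i+L$, $B_{i+2}=B_i+L$, and $A_{i+1}-B_{i-1}\ge\frac34R$ by (7).

**Step 2: connecting maps.** For $i\in\{1,2\}$ choose a homogeneous map $h_i$ of degree $1$ anticommuting with the differentials, i.e. a chain map $Y_{i-1}\to\Sigma Y_i$ in type (C) and $Y_i\to\Sigma Y_{i-1}$ in type (N). Under fixed isomorphisms $Y_j\cong\Sigma^{-\delta_j}X_j$ it should represent, respectively,
$$\Sigma^{-\delta_{i-1}}f_i:\Sigma^{-\delta_{i-1}}X_{i-1}\to\Sigma\,\Sigma^{-\delta_i}X_i,\qquad\Sigma^{-\delta_{i-1}}\psi_i:\Sigma^{-\delta_i}X_i\to\Sigma\,\Sigma^{-\delta_{i-1}}X_{i-1}$$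
up to the canonical identifications; $\psi_i$ is the map from case (N). The shifts match because $\delta_i=\delta_{i-1}+1$, resp. $\delta_i=\delta_{i-1}$. For the other $i$ define $h_{i+2}=t^{-L}h_i$. Let $N_i=Y_{i-1}\oplus Y_i$ with differential $d+h_i$; then $N_{i+2}=t^{-L}N_i$. The degreewise split sequences give triangles
$$Y_i\to N_i\to Y_{i-1}\xrightarrow{\pm h_i}\Sigma Y_i\ \text{ (type C)},\qquad Y_{i-1}\to N_i\to Y_i\xrightarrow{\pm h_i}\Sigma Y_{i-1}\ \text{ (type N)}.$$
Hence for $i=1,2$, with $C$ resp. $N$ the object from Lemma 7 at junction $i$,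
$$N_i\cong\Sigma^{-\delta_{i-1}-1}C\ \text{ (type C)},\qquad N_i\cong\Sigma^{-\delta_{i-1}}N\ \text{ (type N)}.$$

**Step 3: the complex.** Let $W=\bigoplus_iY_i$ with $D=\sum d_{Y_i}+\sum h_i$. Each $h_i$ goes in one direction only, so a nonzero component of $(\sum h_i)^2$ would be a map of degree $2$ between $Y_{i-1}$ and $Y_{i+1}$ for some $i$, in one of the two directions. There is none, as $A_{i+1}-B_{i-1}\ge\frac34R>2$. So $D^2=0$: the difficulty with the square of the differential has been removed by tightness. $W$ is an $L$-periodic complex of finitely generated projectives. With $\omega_p=\dim\operatorname{Hom}_\Lambda(W^p,S)$, the sum of $\omega_p$ over $L$ consecutive degrees is $|X_0|+|X_1|$.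

Over $\Gamma$, the cycle $B_s\xrightarrow z\Sigma^{-s}B_s\xrightarrow z\Sigma^{-2s}B_s$ glued in type (C) gives $N_1\cong B_{2s+1}$ and $W=W_\Gamma$ again.

**Step 4: linking data.** For $i=1,2$, Lemma 7 gives morphisms
$$x_i:\Sigma^{-\delta_{i-1}}X_{i-2}\to N_i,\qquad y_i:N_i\to\Sigma^{-\delta_i}X_{i+1}\qquad\text{with }(N_i;x_i,y_i)\text{ linked}.$$
In type (C) apply $\Sigma^{-\delta_{i-1}-1}$ to $\hat g:\Sigma X_{i-2}\to C$ and $\hat k:C\to X_{i+1}$, noting $\delta_i=\delta_{i-1}+1$. In type (N) apply $\Sigma^{-\delta_{i-1}}$ to $Pg$ and $kQ$, noting $\delta_i=\delta_{i-1}$. The minimal complex of the source of $x_i$ lives in degrees $\le b_{i-2}+\delta_{i-1}\le B_{i-2}+1$, that of the target of $y_i$ in degrees $\ge a_{i+1}+\delta_i\ge A_{i+1}-1$. As $t^{-L}$ is an automorphism of $\mathrm K^b(\operatorname{proj}\Lambda)$ with $t^{-L}N_i=N_{i+2}$, its powers provide such $x_i,y_i$ with the same support bounds for every $i\in\mathbb Z$.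

## 10. What density would do to $W$

Two general lemmas are needed. Density is assumed for period $n$, while $W$ has period $L$; we compare them in the common period $\nu=nL$. This makes $W$ only a direct *summand* of something in the image, so we must know that summands are harmless.

**Lemma 11.** Let $\nu\ge1$. If $Y$ is ind, then $\operatorname{End}_{\mathrm D_\nu}(\Delta_\nu Y)$ is local. Hence any direct summand of an object $\Delta_\nu Y'$ is isomorphic to some $\Delta_\nu E$.

*Proof.* The ring is $R=\bigoplus_jR_j$ with $R_j=\mathcal T(Y,\Sigma^{j\nu}Y)$, a finite dimensional graded algebra with $R_0$ local and $R_j=0$ for $|j|>w$, for some $w$. Let $a\in R_j$, $b\in R_{-j}$, $j\ne0$. If $ab$ were a unit of $R_0$, then $c=b(ab)^{-1}$ has $ac=1$, so $a^mc^m=1$ and $a^m\ne0$ for all $m$, contradicting $R_{jm}=0$ for $m\gg0$. So $R_jR_{-j}\subseteq\operatorname{rad}R_0$, and $J=\operatorname{rad}R_0\oplus\bigoplus_{j\ne0}R_j$ is an ideal.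

$J$ is nilpotent. Let $(\operatorname{rad}R_0)^e=0$, and suppose a product $x_1\cdots x_m\ne0$ of homogeneous elements of $J$ has $m+1>(2w+1)e$. Its $m+1$ partial products $x_1\cdots x_k$, $0\le k\le m$, are nonzero, so their degrees lie in $[-w,w]$. Some degree occurs at least $e+1$ times, so the product contains $e$ consecutive nonempty blocks of degree $0$. Each block lies in $J\cap R_0=\operatorname{rad}R_0$, so the product is $0$, a contradiction. Since $R/J=R_0/\operatorname{rad}R_0$ is a division ring, $R$ is local.

For the second claim write $Y'=\bigoplus_kY_k$ with $Y_k$ ind, $R'=\operatorname{End}(\Delta_\nu Y')$, and let $e\in R'$ be the idempotent of the summand $M$ and $e_k$ those of the $\Delta_\nu Y_k$. Each $e_kR'$ has local endomorphism ring $e_kR'e_k$, so by Krull–Schmidt $eR'\cong\bigoplus_{k\in K_0}e_kR'$ for some index set $K_0$. As $\operatorname{Hom}(\Delta_\nu Y',-)$ is fully faithful on direct summands of $\Delta_\nu Y'$, we get $M\cong\bigoplus_{k\in K_0}\Delta_\nu Y_k$. $\square$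

**Lemma 12.** Let $W,V$ be complexes of projective $\Lambda$-modules, possibly unbounded. If they are isomorphic in $\mathrm D(\operatorname{Mod}\Lambda)$, they are homotopy equivalent.

*Proof.* Every module $M$ has projective dimension at most $g$, since the finite filtration $M\operatorname{rad}^j\Lambda$ has subquotients that are direct sums of simple modules. In an acyclic complex of projectives each cycle module is a $g$-th syzygy of another cycle module, hence projective. So the complex breaks into split short exact sequences and is contractible. Every complex has a quasi-isomorphism from a K-projective complex of projectives (Spaltenstein). If the target is a complex of projectives, the cone is acyclic with projective terms, hence contractible. So every complex of projectives is K-projective, and an isomorphism in the derived category between K-projective complexes is a homotopy equivalence. $\square$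

**Step 1: $W$ lies in the image of $\Delta_\nu$.** Let $W_\nu\in\mathrm D_\nu$ be $W$ viewed as $\nu$-periodic. Folding, $(FX)^p=\bigoplus_{q\in\mathbb Z/\nu,\,q\equiv p\,(n)}X^q$, defines $F:\mathrm D_\nu\to\mathrm D_n$; let $G:\mathrm D_n\to\mathrm D_\nu$ regard an $n$-periodic complex as $\nu$-periodic. Then
$$GFW_\nu=\bigoplus_{j=0}^{L-1}t^{jn}W_\nu,\qquad G\Delta_nY=\bigoplus_{c=0}^{L-1}\Delta_\nu(t^{cn}Y).$$
Since $\Delta_n$ is dense, $FW_\nu\cong\Delta_nY$ for some $Y$. So $W_\nu$, a summand of $GFW_\nu$, is a direct summand of some $\Delta_\nu Y'$. By Lemma 11, $W_\nu\cong\Delta_\nu E$ with $E=\bigoplus_\lambda E_\lambda$ a finite sum of ind minimal complexes.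

**Step 2: pieces.** Forgetting periodicity, $W\cong V:=\bigoplus_{\lambda,\,j\in\mathbb Z}t^{j\nu}E_\lambda$ in $\mathrm D(\operatorname{Mod}\Lambda)$. Call the complexes $t^{j\nu}E_\lambda$ *pieces*. By Lemma 12 there are chain maps $\alpha:W\to V$, $\beta:V\to W$ with
$$1_W-\beta\alpha=Dh+hD,\qquad h^p:W^p\to W^{p-1}, \tag{8}$$
and $\alpha\beta$ homotopic to $1_V$. If $W=W_\Gamma$ could be so decomposed, each piece would be a complex with a beginning and an end, covering an interval of degrees.

**Step 3: size bounds.** $V$ is minimal, so $\operatorname{Hom}_\Lambda(V,S)$ has zero differential, while $\operatorname{Hom}_{\mathrm K}(W,\Sigma^{-p}S)$ is a subquotient of $\operatorname{Hom}_\Lambda(W^p,S)$. As $W\simeq V$,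
$$\dim\operatorname{Hom}_\Lambda(V^p,S)=\dim\operatorname{Hom}_{\mathrm K}(V,\Sigma^{-p}S)=\dim\operatorname{Hom}_{\mathrm K}(W,\Sigma^{-p}S)\le\omega_p. \tag{9}$$
Summing over $\nu=nL$ consecutive degrees, $|E|\le n(|X_0|+|X_1|)$. So every piece $G$ satisfies
$$\ell(G)<|G|\le\ell_{\max}:=2n(\theta+2\varepsilon)R. \tag{10}$$

## 11. Pieces cross every window, and overlaps cost too much

Let $K=\lfloor R/2\rfloor$. Then $K\ge R/3$ and $K\ge s_0$.

**Lemma 13.** For every $q\in\mathbb Z$ there is a piece $G$ with $a(G)<q$ and $b(G)\ge q+K$.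

*Proof.* Suppose not, for some $q$. We build an endomorphism that is $0$ on the left of the window and $1$ on the right; it will violate linkedness at a nearby junction.

**Step 1: cut $V$.** Let $e:V\to V$ be the projection onto the pieces with $a\ge q$. Then $e=0$ in degrees $<q$. The remaining pieces have $a<q$, hence $b<q+K$ by assumption, so $1-e=0$ in degrees $\ge q+K$.

**Step 2: transport to $W$ and correct by half of the homotopy.** Put $\varphi=\beta e\alpha$. By (8), $1-\varphi=\beta(1-e)\alpha+Dh+hD$. Let $h'^p=h^p$ for $p\ge q+K+1$, $h'^p=0$ otherwise, and $\varphi''=\varphi+Dh'+h'D$, a chain map $W\to W$. If $p\ge q+K+1$, then $h'$ and $h$ agree in degrees $p$ and $p+1$, so $\varphi''^p=1-(\beta(1-e)\alpha)^p=1$. If $p<q$, then $h'^p=h'^{p+1}=0$, so $\varphi''^p=\varphi^p=0$.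

**Step 3: find the junction.** Let $i$ be maximal with $B_{i-2}+2\le q$. Then $q\le B_{i-1}+1$, and since $R\ge16$,
$$q+K+3\le B_{i-1}+\tfrac R2+4\le B_{i-1}+\tfrac34R\le A_{i+1}.$$
So in degrees $q-1,\dots,q+K+1$ only $Y_{i-1}$ and $Y_i$ contribute to $W$, and $W$ coincides there with $N_i$, including the differentials between these degrees.

**Step 4: the forbidden endomorphism.** Define $\varphi_N^p=0$ for $p<q$, $\varphi_N^p=\varphi''^p$ for $q\le p\le q+K$, and $\varphi_N^p=1$ for $p>q+K$. Since $\varphi''^{q-1}=0$ and $\varphi''^{q+K+1}=1$, this is a chain endomorphism of $N_i$. The source of $x_i$ lives in degrees $\le B_{i-2}+1<q$, so $\varphi_Nx_i=0$. The target of $y_i$ lives in degrees $\ge A_{i+1}-1>q+K$, so $y_i\varphi_N=y_i$. This contradicts that $(N_i;x_i,y_i)$ is linked. $\square$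

**Proof of Proposition 10, conclusion.** **Step 1: a chain of overlapping pieces.** By Lemma 13 choose a piece $G_1$ with $a(G_1)<0$, $b(G_1)\ge K$. With $\bar b_\tau:=b(G_\tau)$, choose $G_{\tau+1}$ inductively by Lemma 13 for $q=\bar b_\tau-K+1$:
$$a(G_{\tau+1})\le\bar b_\tau-K,\qquad\bar b_{\tau+1}\ge\bar b_\tau+1 .$$
The $G_\tau$ are distinct pieces, and $\ell(G_{\tau+1})\ge\bar b_{\tau+1}-\bar b_\tau+K>K\ge s_0$. So each advances only $\bar b_{\tau+1}-\bar b_\tau$ but has length at least $K$ more than that.

**Step 2: compare sizes.** Let $M\ge2$ and $\mathcal A=\bar b_M-\bar b_1$. By (10), $\bar b_{\tau+1}-\bar b_\tau\le\ell(G_{\tau+1})\le\ell_{\max}$, so $\mathcal A\le(M-1)\ell_{\max}$; also $\mathcal A\ge M-1\to\infty$ as $M\to\infty$. The pieces $G_2,\dots,G_M$ are supported in $[\bar b_1-\ell_{\max},\bar b_M]$, which is covered by at most $\frac{\mathcal A+\ell_{\max}+1}L+1$ blocks of $L$ consecutive degrees. On each block $\sum\omega_p=|X_0|+|X_1|\le2(\theta+2\varepsilon)R$. Since $|G_\tau|\ge(\theta-\varepsilon)\ell(G_\tau)$ for $\tau\ge2$, (9) gives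
$$(\theta-\varepsilon)\bigl(\mathcal A+(M-1)K\bigr)\le\sum_{\tau=2}^M|G_\tau|\le\Bigl(\frac{\mathcal A+\ell_{\max}+1}L+1\Bigr)\cdot2(\theta+2\varepsilon)R .$$

**Step 3: the contradiction.** Divide by $\mathcal A$, use $(M-1)/\mathcal A\ge1/\ell_{\max}$ and $L\ge2R$, and let $M\to\infty$, all other quantities being fixed:
$$(\theta-\varepsilon)\Bigl(1+\frac K{\ell_{\max}}\Bigr)\le\theta+2\varepsilon .$$
But
$$\frac K{\ell_{\max}}\ge\frac{R/3}{2n(\theta+2\varepsilon)R}=\frac1{6n(\theta+2\varepsilon)},$$
which contradicts (6). So $\Delta_n$ is not dense. $\square$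

**Proof of Theorem 1 and of the conjecture.** (i)⇒(ii) is Proposition 5, (ii)⇒(iii) is trivial, (iii)⇒(iv) is Proposition 10, and (iv)⇒(i) is Proposition 4. Moreover (i)⇒(v) is Proposition 5 and (v)⇒(iv) is Proposition 9. For a single fixed $n$: if $\Lambda$ is piecewise hereditary, then $\Delta_n$ is dense by Proposition 5; if $\Delta_n$ is dense, then $\mathcal T$ has no cycle by Proposition 10, so $\Lambda$ is piecewise hereditary by Proposition 4. Hence the conjecture is true for every positive integer $n$ and every field. $\blacksquare$
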